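\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Connected coverings of triples by quadruples\\ attain the tree bound}


\begin{abstract}
A family of $4$-subsets of an $n$-set is a connected $(n,4,3)$-covering if every $3$-subset lies in a member of the family and the graph joining two members with three common elements is connected. Counting edges of a connected graph shows that such a family has at least $\lceil(\binom n3-1)/3\rceil$ members. We prove that this bound is attained for every $n\ge4$ with $n\ne5$, which confirms a conjecture whose source is a paper of Chappelon, Knauer, Montejano and Ram\'irez Alfons\'in. The proof is an induction that adds one, two or three points at a time to a family whose incidence graph with the $3$-subsets is a forest with at most three components, keeping track of how the components meet. It covers all $n$ except $7$, $8$ and $11$, for which the equality was known.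
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $n\ge k\ge r\ge1$ be integers. An \emph{$(n,k,r)$-covering} is a family $\mathcal B$ of $k$-subsets of $\{1,\dots,n\}$, called blocks, such that every $r$-subset of $\{1,\dots,n\}$ is contained in at least one block. The graph $G(\mathcal B)$ has the blocks as vertices, and two blocks are adjacent if they have an $r$-subset in common; the covering is \emph{connected} if $G(\mathcal B)$ is connected. The least size of a connected $(n,k,r)$-covering is denoted by $\mathrm{CC}(n,k,r)$, and $\mathrm{CC}(n,r)=\mathrm{CC}(n,r+1,r)$. We study $\mathrm{CC}(n,3)$, so from now on a \emph{block} is a $4$-set and a \emph{triple} is a $3$-set.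

Connectivity is best seen in an incidence graph. For a family $\mathcal F$ of blocks on an $n$-set $V$, let $I(\mathcal F)$ be the bipartite graph whose vertices are the blocks of $\mathcal F$ and \emph{all} triples of $V$, each block being joined to its four triples.

\begin{lemma}\label{lem:tree}
Let $n\ge4$. Then $\mathcal F$ is a connected covering if and only if $I(\mathcal F)$ is connected. In that case
\[
|\mathcal F|\ \ge\ \left\lceil\frac{\binom n3-1}{3}\right\rceil .
\]
\end{lemma}

\begin{proof}
If $I(\mathcal F)$ is connected, no triple is isolated (there are at least four triples), so $\mathcal F$ is a covering; and along a path of $I(\mathcal F)$ between two blocks, consecutive blocks share a triple, so $G(\mathcal F)$ is connected. Conversely, in a connected covering every triple is joined to some block, and adjacent blocks of $G(\mathcal F)$ are joined in $I(\mathcal F)$ through a common triple. A connected graph has at least as many edges as vertices minus one, so $4|\mathcal F|\ge|\mathcal F|+\binom n3-1$.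
\end{proof}

We call this the \emph{tree bound}. For a connected covering $\mathcal F$ with $\binom n3\equiv1\pmod 3$, equality means that $I(\mathcal F)$ is a tree; in the other cases it means that $I(\mathcal F)$ has one or two edges more than a spanning tree. For $n=4$ the bound is $1$, attained by the only block. For $n=5$ it is $3$, and $\binom 53\equiv1\pmod3$, so equality would require a tree. But any two blocks of a $5$-set share a triple, and the three triples shared by three blocks are different, so that these blocks and triples form a $6$-cycle. Hence the bound is not attained for $n=5$. For $n=6$ the bound is $7$, and Example~\ref{ex:six} attains it. It is natural to guess that $5$ is the only exception. It is known that equality holds for $n=4$ and for $6\le n\le12$, and the guess is a conjecture whose source is \cite{CKMR}. We prove it.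

\begin{theorem}\label{thm:main}
For every $n\ge4$ with $n\ne5$,
\[
\mathrm{CC}(n,3)=\left\lceil\frac{\binom n3-1}{3}\right\rceil .
\]
\end{theorem}

The proof gives more. Call $\mathcal F$ \emph{acyclic} if $I(\mathcal F)$ has no cycle.

\begin{theorem}\label{thm:acyclic}
For every $n\ge4$ with $n\notin\{5,7,8,11\}$, the maximum size of an acyclic family of blocks on an $n$-set is exactly $\lfloor(\binom n3-1)/3\rfloor$, and some such maximum family becomes a minimum connected covering by adding at most one block. For $n\ge4$ with $n\equiv3,4,5\pmod9$ and $n\ne5$, the minimum connected coverings are exactly the families whose incidence graph is a tree.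
\end{theorem}

\begin{theorem}\label{thm:spectrum}
$\mathrm{CC}(5,3)=4$. For every $n\ge4$, a connected $(n,4,3)$-covering of size $s$ exists if and only if $\mathrm{CC}(n,3)\le s\le\binom n4$.
\end{theorem}

For $n\in\{7,8,11\}$ our construction does not apply, and for these three values Theorem~\ref{thm:main} relies on the known equality quoted above. Every other value is constructed here.

\subsection{The idea}

Instead of coverings we build acyclic families that are as large as possible. The number $\kappa$ of components of $I(\mathcal F)$ is then forced modulo $3$ by $n$, and we want $\kappa\in\{1,2,3\}$; one more block should then connect everything.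

Suppose that such a family is given on $X$ and we enlarge the ground set. Call a triple new if it is neither contained in $X$ nor in a block added before. A block all but one of whose triples are new hangs its new triples onto an existing component without closing a cycle. In Section~\ref{sec:onetwo} we add one point this way using a Steiner triple system, and no new component arises. When two or three points are added, exactly one extra component is left over, so $\kappa$ grows by $1$. This is harmless when $\kappa$ goes from $1$ to $2$. It is nearly harmless from $2$ to $3$. When $\kappa$ goes from $3$ to $4$, we must come back to $1$ at the cost of a single block, whose four triples must lie in four \emph{different} components. The work is to prepare such a block: each step must control in which components certain triples through a few chosen points end up. This is why we carry a little information about the position of the components along the induction (``good'' and ``strongly good'' families), and why most of the designs used below are required to contain prescribed triples.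

\subsection{Standard facts}

We write $abc$ for $\{a,b,c\}$, and so on. $K_X$ denotes the complete graph on $X$. A \emph{triangle decomposition} of a graph is a partition of its edge set into edge sets of triangles; we regard it as a set of triples. A \emph{Steiner triple system} $STS(m)$ on an $m$-set is a set of triples such that every pair of points lies in exactly one of them, that is, a triangle decomposition of the complete graph on that set. By Kirkman's theorem an $STS(m)$ exists for every $m\equiv1,3\pmod6$. If $m\ge3$, we may assume, by renaming points, that it contains a prescribed triple. If $m\ge7$, we may also prescribe two triples with exactly one common point, since each point lies on $(m-1)/2\ge2$ triples.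

\section{Counting components}

Throughout, ``component'' means component of $I(\mathcal F)$. Each component contains a triple. We write $\sigma\sim\tau$ if the triples $\sigma,\tau$ are in the same component. If $\mathcal F$ is acyclic, the number of components of the forest $I(\mathcal F)$ is the number of its vertices minus the number of its edges:
\begin{equation}\label{eq:kappa}
\kappa=|\mathcal F|+\tbinom n3-4|\mathcal F|=\tbinom n3-3|\mathcal F|.
\end{equation}
We say that a $4$-set \emph{touches} a component if it contains a triple of it. If a $4$-set $B$ touches $t\ge2$ components, then $B\notin\mathcal F$ (the triples of a block of $\mathcal F$ are all in one component), and adding $B$ lowers the number of components by $t-1$. If $t=4$, the new vertex $B$ is joined to four different components by one edge each, so acyclicity is preserved.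

\begin{definition}
A family $\mathcal F$ is \emph{good} if it is acyclic, $\kappa\in\{1,2,3\}$ and, when $\kappa=3$, some $4$-set touches all three components. It is \emph{strongly good} if it is good, $\kappa=3$, and there are distinct points $a,b,c,d,e$ such that $abc$, $bcd$, $ace$ lie in three different components. The number $n$ is called (strongly) good if such a family exists on an $n$-set.
\end{definition}

By \eqref{eq:kappa}, $\kappa\equiv\binom n3\pmod3$. Since $\binom{n+9}3-\binom n3=9\binom n2+36n+84$ is divisible by $3$, and $\binom n3=1,4,10,20,35,56,84,120,165$ for $n=3,\dots,11$, a good family on $n$ points has $\kappa=\kappa(n)$, where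
\begin{equation}\label{eq:kn}
\kappa(n)=1,\ 2,\ 3\quad\text{for } n\bmod9\ \text{ in }\ \{3,4,5\},\ \{6,7,8\},\ \{0,1,2\},\ \text{respectively.}
\end{equation}

If $\kappa\ge2$, there are two triples with a common pair that lie in different components, since any two triples are linked by a chain of triples in which consecutive ones share a pair. We use this several times.

\begin{lemma}\label{lem:good}
If $n\ge4$ is good, then $\mathrm{CC}(n,3)=\lceil(\binom n3-1)/3\rceil$. More precisely, every good family on $n$ points becomes a connected covering of this size by adding at most one block.
\end{lemma}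

\begin{proof}
Let $C=\binom n3$; by \eqref{eq:kappa}, a good family $\mathcal F$ has $|\mathcal F|=(C-\kappa)/3$. If $\kappa=1$, then $\mathcal F$ itself is a connected covering, of size $(C-1)/3$. If $\kappa=2$, add the union of two triples that share a pair and lie in different components; the size becomes $(C+1)/3=\lceil(C-1)/3\rceil$. If $\kappa=3$, add a $4$-set touching all three components; the size becomes $C/3=\lceil(C-1)/3\rceil$. In each case the incidence graph is now connected, and Lemma~\ref{lem:tree} applies.
\end{proof}

The next lemma is the only way in which we add many blocks at once.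

\begin{lemma}[Growth lemma]\label{lem:growth}
Let $\mathcal F$ be acyclic on $X$, let $V\supseteq X$, and let blocks $B_1,\dots,B_t\subseteq V$ be added one after another. When $B_i$ is added, call a triple \emph{old} if it is contained in $X$ or in some $B_j$ with $j<i$, and \emph{new} otherwise. If every $B_i$ contains at most one old triple, then the resulting family on $V$ is acyclic, and two triples of $X$ are in the same component if and only if they were so before. If $B_i$ contains exactly one old triple $\tau$, all its triples are in the component of $\tau$. In particular, if every $B_i$ contains exactly one old triple, then every triple of every $B_i$ is in the component of some triple of $X$.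
\end{lemma}

\begin{proof}
When $B_i$ is added, a new triple is an isolated vertex. So the four triples of $B_i$ lie in four different components, at most one of which contains an old triple. Joining them through the vertex $B_i$ creates no cycle and does not merge two components containing old triples. A block present before has four old triples, so $B_i$ is not a repetition. The other statements are clear, the last one by induction on $i$.
\end{proof}

\begin{example}[Six points]\label{ex:six}
The smallest instance of the method goes from $4$ to $6$ points. Let $X=\{v,a,b,c\}$ with the single block $vabc$, and add two points $\infty_1,\infty_2$. The blocks $\infty_1abc$ and $\infty_2abc$ each have the one old triple $abc$. Next add $\infty_1\infty_2va$, all of whose triples are new, and then $\infty_1\infty_2vb$ and $\infty_1\infty_2vc$, each of which has the one old triple $\infty_1\infty_2v$. We have an acyclic family of six blocks, so $\kappa=20-18=2$. One component contains the four triples of $X$ and the six triples $\infty_iab,\infty_iac,\infty_ibc$; the other one contains the four triples $\infty_1\infty_2x$ with $x\in X$ and the six triples $\infty_iva,\infty_ivb,\infty_ivc$.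 The $4$-set $\infty_1vab$ touches both, and adding it gives a connected covering of size $7$. Hence $\mathrm{CC}(6,3)=7$.
\end{example}

\section{Adding one or two points}\label{sec:onetwo}

\begin{proposition}[One point]\label{prop:one}
Let $n\equiv1,3\pmod6$, $n\ge7$. If $n$ is good, so is $n+1$; if $n$ is strongly good, so is $n+1$.
\end{proposition}

\begin{proof}
Take a (strongly) good family on $X$, a new point $\infty$ and an $STS(n)$ on $X$, and add $\infty abc$ for every triple $abc$ of the $STS$. Since each pair of points of $X$ lies in exactly one triple of the $STS$, the only old triple of $\infty abc$ is $abc$, and all triples $\infty ab$ get covered. By Lemma~\ref{lem:growth} each new triple joins an existing component. So $\kappa$ and the partition of the triples of $X$ into components are unchanged, and with them, where they are required, the touching $4$-set and the points $a,b,c,d,e$ of the definition.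
\end{proof}

With two new points $\infty_1,\infty_2$ there are also the triples $\infty_1\infty_2x$ to cover. They are handled by the edges of a tree, as the star at $v$ did in Example~\ref{ex:six}.

\begin{lemma}\label{lem:two}
Let $|X|\ge2$, let $\mathcal F$ be acyclic on $X$ with $\kappa$ components, $T$ a spanning tree of $K_X$, $\mathcal D$ a triangle decomposition of $K_X-T$, and $\infty_1,\infty_2$ two new points. Adding to $\mathcal F$ all blocks $\infty_ixyz$ $(xyz\in\mathcal D,\ i=1,2)$ and all blocks $\infty_1\infty_2xy$ $(xy\in T)$ gives an acyclic family on $X\cup\{\infty_1,\infty_2\}$ with $\kappa+1$ components: the old ones, extended, and one component $Z$ containing no triple of $X$. For $xy\in T$ we have $\infty_1xy,\infty_2xy\in Z$; for $xyz\in\mathcal D$ we have $\infty_ixy\sim xyz$.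
\end{lemma}

\begin{proof}
First add the blocks $\infty_ixyz$. As the triangles of $\mathcal D$ are edge-disjoint, the only old triple of such a block is $xyz$. Then add the blocks $\infty_1\infty_2xy$, ordered so that $T$ is built up connectedly. For $xy\in T$ the triples $\infty_ixy$ are in no other block. So the first of these blocks has four new triples and starts a component $Z$. If $xy$ is a later edge, with $x$ already reached and $y$ not, the only old triple of $\infty_1\infty_2xy$ is $\infty_1\infty_2x$, which is in $Z$. Each triple $\infty_ixy$ is covered, since $xy$ is an edge of $T$ or of a triangle of $\mathcal D$. Each $\infty_1\infty_2x$ is covered because $T$ is spanning. Lemma~\ref{lem:growth} gives the rest.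
\end{proof}

\begin{proposition}[Two points]\label{prop:two}
Let $n\equiv4\pmod6$. Then $n+2$ is good in each of the following cases:
\begin{enumerate}
\item[\textup{(i)}] $n\ge4$ is good and $\kappa(n)=1$;
\item[\textup{(ii)}] $n\ge10$ is good and $\kappa(n)=2$;
\item[\textup{(iii)}] $n\ge10$ is strongly good.
\end{enumerate}
\end{proposition}

\begin{proof}
Start from a good family on $X$, $|X|=n$, strongly good in case (iii). Note that $n-1\equiv3\pmod6$. If $T$ is the star at a point $v$, then $K_X-T$ is the complete graph on $X\setminus v$, and $\mathcal D$ can be any $STS(n-1)$ on $X\setminus v$.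

(i) With a star and any $STS(n-1)$, Lemma~\ref{lem:two} gives an acyclic family with $\kappa=2$, which is good.

(ii) Pick two triples with a common pair, $vab\in C_1$ and $abc\in C_2$, where $C_1,C_2$ are the two components. Let $T$ be the star at $v$ and $\mathcal D$ an $STS(n-1)$ on $X\setminus v$ containing $abc$. Now $\kappa=3$, and $\infty_1vab$ touches all three components: $\infty_1va\in Z$ because $va\in T$, $vab\in C_1$, and $\infty_1ab\sim abc\in C_2$.

(iii) Let $abc\in C_1$, $bcd\in C_2$, $ace\in C_3$. Lemma~\ref{lem:two} will give four components, and we want the block $\infty_1abc$ to touch them all: $abc\in C_1$, then $\infty_1bc\sim bcd\in C_2$ and $\infty_1ac\sim ace\in C_3$ if $bcd,ace\in\mathcal D$, and $\infty_1ab\in Z$ if $ab\in T$. A star cannot do this, since three points of $X$ span either none or two of its edges. So we modify a star by exchanging one triangle.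

Choose $v\in X\setminus\{a,b,c,d,e\}$. As $bcd$ and $ace$ have exactly one common point and $n-1\ge9$, there is an $STS(n-1)$ on $X\setminus v$, say $\mathcal S$, containing both. Let $abq$ be its triple on the pair $ab$. Then $q\notin\{c,d,e\}$: the triples $abc$ and $abd$ share the pair $bc$, respectively $bd$, with $bcd$, and $abe$ shares $ae$ with $ace$, while no two triples of $\mathcal S$ share a pair. Put
\[
\mathcal D=(\mathcal S\setminus\{abq\})\cup\{vbq\}.
\]
These triangles are edge-disjoint, because $bq$ is freed by the removal of $abq$ and no triple of $\mathcal S$ contains $v$. The pairs of $X$ they leave uncovered are $ab$, $aq$ and all $vx$ with $x\ne v,b,q$. These edges form a spanning tree $T$: a star at $v$ on all points except $b$ and $q$, with $b$ and $q$ attached to its leaf $a$. Moreover $bcd,ace\in\mathcal D$, since neither equals $abq$. By Lemma~\ref{lem:two} we obtain four components $C_1,C_2,C_3,Z$, and $\infty_1abc$ touches all four. Adding it gives an acyclic family with $\kappa=1$, which is good.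
\end{proof}

\section{Adding three points}

In this section $|X|=n$ is even, $Y=\{y_1,y_2,y_3\}$ is disjoint from $X$, and $V=X\cup Y$. Indices $i,j,k$ always satisfy $\{i,j,k\}=\{1,2,3\}$.

\subsection{Forests with anchored roots}

The triples meeting $Y$ are $y_iab$, $y_iy_jx$ and $Y$ itself. We deliberately leave $Y$ uncovered, as an isolated component. The reason is that the four triples of the $4$-set $Y\cup\{p\}$, with $p\in X$, are
\[
Y,\qquad y_1y_2p,\qquad y_2y_3p,\qquad y_1y_3p,
\]
so that $Y\cup\{p\}$ can connect four components, provided that we control where the triples $y_iy_jp$ go.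

All other triples must hang on components of triples of $X$. We use blocks $y_iabc$, whose old triple is $abc$, and blocks $y_iy_jab$. The edges $ab$ of the latter, for fixed $i,j$, will form a forest. Within a component of this forest, each edge after the first finds one old triple $y_iy_jx$ in its block, and its triples $y_iab,y_jab$ must then both be new. The first edge finds none, so exactly one of $y_iab,y_jab$ must be old for it: this is what ties the component to the rest. The following definition records these demands.

\begin{definition}
Let $G_{12},G_{13},G_{23}$ be forests on the vertex set $X$ without isolated vertices (we put $G_{ji}=G_{ij}$). In each component of each forest one edge is chosen as its \emph{root}, and each root of $G_{ij}$ is given an \emph{anchor}, which is $i$ or $j$. Let $F_i$ be the set of all edges that lie in $G_{ij}$ or $G_{ik}$ without being a root anchored at $i$ there. These data, together with sets $\mathcal D_1,\mathcal D_2,\mathcal D_3$ of triples of $X$, form an \emph{admissible system} if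
\begin{enumerate}
\item[(a)] an edge lying in both $G_{ij}$ and $G_{ik}$ is a root anchored at $i$ in both;
\item[(b)] for $i=1,2,3$ the set $\mathcal D_i$ is a triangle decomposition of $K_X-F_i$.
\end{enumerate}
\end{definition}

By (a), an edge that is a root anchored at $i$ in one of $G_{ij},G_{ik}$ is not in $F_i$, even if it lies in both forests.

\begin{lemma}\label{lem:three}
Let $\mathcal F$ be acyclic on $X$ with $\kappa$ components. Given an admissible system, adding all blocks $y_iabc$ $(abc\in\mathcal D_i)$ and all blocks $y_iy_jab$ $(ab\in G_{ij})$ gives an acyclic family on $V$ with $\kappa+1$ components: the old ones, extended, and the isolated triple $Y$. If $ab$ is the root of a component $K$ of $G_{ij}$, anchored at $j$, and $abc\in\mathcal D_j$ is the triangle on $ab$, then $y_iab\sim abc$ and $y_iy_jx\sim abc$ for every vertex $x$ of $K$.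
\end{lemma}

\begin{proof}
First add the blocks $y_iabc$; since the triangles of $\mathcal D_i$ are edge-disjoint, the only old triple of such a block is $abc$. These blocks cover exactly those $y_iab$ with $ab\notin F_i$.

Two observations prepare the other blocks. Let $ab\in G_{ij}$. If $ab$ is a root of $G_{ij}$ anchored at $i$, then $ab\notin F_i$, so $y_iab$ is already covered. If not, then $ab\in F_i$, so $y_iab$ is in no block of the first kind; and $ab\notin G_{ik}$ by (a), so the only block of the whole new family containing $y_iab$ is $y_iy_jab$.

Now treat the components of the forests one by one. Let $K$ be a component of $G_{ij}$ with root $ab$ anchored at $j$, and start with the block $y_iy_jab$. By the observations, $y_jab$ is old and $y_iab$ is new. The triples $y_iy_ja$ and $y_iy_jb$ are new because different components of $G_{ij}$ are vertex-disjoint. Then add the blocks of the other edges of $K$ in such an order that each edge $bc$ has exactly one vertex, say $b$, on earlier edges of $K$. Then $y_iy_jb$ is old, $y_iy_jc$ is new, and $y_ibc,y_jbc$ are new by the observations, $bc$ not being a root.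

So every added block contains exactly one old triple, and Lemma~\ref{lem:growth} applies: the family is acyclic, and every triple covered by the added blocks is in the component of some triple of $X$. All triples meeting $Y$ are covered, except $Y$: for $y_iab$ with $ab\notin F_i$ we have $\mathcal D_i$, for $ab\in F_i$ the edge $ab$ is in $G_{ij}$ or $G_{ik}$, and $y_iy_jx$ is covered since $G_{ij}$ has no isolated vertex. Finally, for a root $ab$ anchored at $j$ the block $y_jabc$ gives $y_jab\sim abc$; the block $y_iy_jab$ gives $y_iab\sim y_iy_ja\sim y_iy_jb\sim y_jab$; and the later blocks of $K$ carry this to all $y_iy_jx$ with $x\in K$.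
\end{proof}

What must be steered is the position of the triples $y_iy_jp$. The general statement is the following; its proof occupies the next two subsections.

\begin{lemma}\label{lem:steer}
Let $n\ge6$ be even, $\mathcal F$ an acyclic family on $X$, and $p,q,r,s\in X$ distinct. There is an admissible system such that in the family of Lemma~\ref{lem:three}
\[
y_1y_2p\sim pqr,\qquad y_2y_3p\sim pqs,\qquad y_1y_3p\sim prs .
\]
If $n\equiv0,2\pmod6$, it can be chosen so that also $y_2ps\sim pqs$.
\end{lemma}

Condition (b) puts arithmetic constraints on $F_i$. Since $n-1$ is odd, and a graph with a triangle decomposition has even degrees, all degrees of $F_i$ must be odd; also $|F_i|\equiv\binom n2\pmod3$. The cheapest candidate for $F_i$ is a perfect matching. It satisfies the second condition if and only if $\binom n2-\frac n2=\frac{n(n-2)}2$ is divisible by $3$, that is, if $n\equiv0,2\pmod6$. This explains the two cases.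

\subsection{The case $n\equiv0,2\pmod6$: three matchings}

\begin{proof}[Proof of Lemma~\ref{lem:steer} for $n\equiv0,2\pmod6$]
We first choose pairwise disjoint perfect matchings of $X$,
\[
M_1\ni pq,\quad M_2\ni ps,\quad M_3\ni pr,\qquad\text{with}\quad rs\notin M_1,\quad qr\notin M_2,\quad qs\notin M_3 .
\]
For $n=6$ and $X=\{p,q,r,s,t,u\}$ take $M_1=\{pq,rt,su\}$, $M_2=\{ps,qt,ru\}$, $M_3=\{pr,qu,st\}$. For $n\ge8$ identify $X$ with $\mathbb Z_{n-1}\cup\{\infty\}$ so that $p=\infty$, $q=0$, $s=1$, $r=3$. As $n-1$ is odd, the sets
\[
\Phi_j=\{\infty j\}\cup\{xy:\ x\ne y,\ x+y=2j\}\qquad(j\in\mathbb Z_{n-1})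
\]
are pairwise disjoint perfect matchings. Put $M_1=\Phi_0$, $M_2=\Phi_1$, $M_3=\Phi_3$. The three extra conditions say that $4\ne0$, $3\ne2$ and $1\ne6$ in $\mathbb Z_{n-1}$, which is true since $n-1\ge7$.

Let $G_{12}=M_1$, $G_{23}=M_2$, $G_{13}=M_3$. Every edge is a component and hence a root; the anchors are $2$ for $G_{12}$, $3$ for $G_{23}$ and $1$ for $G_{13}$. Condition (a) holds since the matchings are disjoint, and $F_1=M_1$, $F_2=M_2$, $F_3=M_3$.

For (b), delete a point from an $STS(n+1)$, together with the triples on it: what remains is a triangle decomposition of $K_n$ minus a perfect matching $M$. The permutations preserving $M$ act transitively on the triples that contain no edge of $M$. So, by renaming points, the decomposition can be made to contain any prescribed such triple. Hence we can choose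
\[
\mathcal D_2\ni pqr,\qquad \mathcal D_3\ni pqs,\qquad \mathcal D_1\ni prs .
\]
Indeed $pq,pr\notin M_2$, since they are in $M_1$ and $M_3$, and $qr\notin M_2$ by choice; in the same way $pq,ps,qs\notin M_3$ and $pr,ps,rs\notin M_1$.

Lemma~\ref{lem:three} now gives the claim: the root $pq$ of $G_{12}$, anchored at $2$, gives $y_1y_2p\sim pqr$; the root $ps$ of $G_{23}$, anchored at $3$, gives $y_2y_3p\sim pqs$ and $y_2ps\sim pqs$; the root $pr$ of $G_{13}$, anchored at $1$, gives $y_1y_3p\sim prs$.
\end{proof}

\begin{example}[From six to nine points]
For $n=6$ the decompositions are explicit: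
\[
\mathcal D_1=\{prs,ptu,qru,qst\},\quad \mathcal D_2=\{pqr,ptu,qsu,rst\},\quad \mathcal D_3=\{pqs,ptu,qrt,rsu\}.
\]
Start from the six blocks of Example~\ref{ex:six}, with $p,q,r,s$ chosen so that $pqr$ and $pqs$ are in its two components, and $t,u$ the other two points. The $12$ blocks $y_iabc$ and the $9$ blocks $y_1y_2ab$ $(ab\in M_1)$, $y_2y_3ab$ $(ab\in M_2)$, $y_1y_3ab$ $(ab\in M_3)$ bring the total to an acyclic family of $27$ blocks on nine points, with $\kappa=84-81=3$. To follow one chain: $y_1y_2p$ is in the block $y_1y_2pq$, which shares $y_2pq$ with the block $y_2pqr$, so $y_1y_2p\sim pqr$. Since $y_2y_3p\sim pqs$, the $4$-set $Y\cup\{p\}$ touches all three components, and adding it gives a connected covering with $28=\lceil83/3\rceil$ blocks.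
\end{example}

\subsection{The case $n\equiv4\pmod6$: four-cycles with pendant edges}

Here $\binom n2\equiv0\pmod3$, whereas a perfect matching has $n/2\equiv2\pmod3$ edges, so the $F_i$ must be larger. We look for a suitable graph $F$ by imitating the construction just given: delete a point from a design of order $n+1$. As $n+1\equiv5\pmod6$, there is no $STS(n+1)$, and a design with one block of size $5$ is the natural replacement.

\begin{lemma}[the ``$6n+5$ construction'', see \cite{LR}]\label{lem:pbd}
For every $m\equiv5\pmod6$, $m\ge11$, there is a set of $m$ points with one block of size $5$ and all other blocks of size $3$ such that each pair of points lies in exactly one block.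
\end{lemma}

\begin{proof}
Let $m=6k+5$, $k\ge1$, and $Q=\{1,\dots,2k+1\}$ with the operation $i\circ j\equiv(k+1)(i+j)\pmod{2k+1}$. It is commutative; it is idempotent, since $2(k+1)\equiv1$; and for given $a,b$ the equation $a\circ j=b$ has exactly one solution $j$, since $k+1$ is invertible. By idempotency this solution is $j=a$ if and only if $b=a$. Let $\alpha$ be the permutation of $Q$ with $\alpha(1)=1$ and $2\mapsto3\mapsto\dots\mapsto2k+1\mapsto2$. It maps the even elements of $Q$ bijectively to the odd elements greater than $1$, and conversely. The points are $\omega_1,\omega_2$ and the pairs $(a,\ell)$ with $a\in Q$, $\ell\in\{1,2,3\}$. The blocks are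
\begin{enumerate}
\item[(1)] $\{\omega_1,\omega_2,(1,1),(1,2),(1,3)\}$;
\item[(2)] for every even $x\in Q$, the six triples
\begin{align*}
&\{\omega_1,(x,1),(x,2)\},&&\{\omega_1,(x,3),(\alpha(x),1)\},&&\{\omega_1,(\alpha(x),2),(\alpha(x),3)\},\\
&\{\omega_2,(x,2),(x,3)\},&&\{\omega_2,(\alpha(x),1),(\alpha(x),2)\},&&\{\omega_2,(x,1),(\alpha^{-1}(x),3)\};
\end{align*}
\item[(3)] for all $i<j$ in $Q$, the triples $\{(i,1),(j,1),(i\circ j,2)\}$, $\{(i,2),(j,2),(i\circ j,3)\}$ and $\{(i,3),(j,3),(\alpha(i\circ j),1)\}$.
\end{enumerate}
The triples (3) cover, once each, all pairs within a level; all pairs $(a,1)(b,2)$ and $(a,2)(b,3)$ with $a\ne b$; and all pairs $(a,3)(b,1)$ with $\alpha^{-1}(b)\ne a$. They cover no other pairs. What is left are the pairs $(a,1)(a,2)$, the pairs $(a,2)(a,3)$, the pairs $(a,3)(\alpha(a),1)$, and all pairs containing $\omega_1$ or $\omega_2$. For $a=1$ the first three kinds are in (1), as $\alpha(1)=1$. For even $a=x$ they are in the blocks of $\omega_1,\omega_2,\omega_1$ in (2), respectively. For odd $a>1$ they are in the blocks of $\omega_2,\omega_1,\omega_2$, respectively, the last one with $x=\alpha(a)$. The blocks (2) cover no other pairs outside $\{\omega_1,\omega_2\}$.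 Finally, as $x$ runs through the even elements, both $\alpha(x)$ and $\alpha^{-1}(x)$ run through the odd elements greater than $1$, so in (2) each of $\omega_1,\omega_2$ meets every point $(a,\ell)$ with $a\ne1$ exactly once; the pairs of $\omega_1,\omega_2$ with each other and with the points $(1,\ell)$ are in (1).
\end{proof}

For even $n\ge10$ let $F$ be the graph on $n$ vertices consisting of a $4$-cycle $c_1c_2c_3c_4$, the pendant edges $c_jd_j$ $(j=1,2,3,4)$, and a perfect matching on the remaining $n-8$ vertices, which we call \emph{outside} vertices.

\begin{lemma}\label{lem:F}
Let $n\equiv4\pmod6$, $n\ge10$, let $d,d'$ be two distinct vertices among the pendant vertices $d_1,\dots,d_4$ of $F$, and let $w$ be an outside vertex. Then $K_n-F$ has a triangle decomposition containing $dd'w$.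
\end{lemma}

\begin{proof}
The symmetries of the $4$-cycle extend to its pendant vertices; they are transitive on the pairs of adjacent and on the pairs of opposite cycle vertices. Independently, $F$ has automorphisms permuting the outside vertices transitively. Hence it suffices to find, for $l=2$ and for $l=3$, a decomposition containing $d_1d_lw$ for \emph{some} outside vertex $w$.

Let $P$ be the point set of a design as in Lemma~\ref{lem:pbd} with $m=n+1$, and $B$ its block of size $5$. Choose $\infty\in P\setminus B$. For $e\in B$ let $\infty eu_e$ be the triple on $\infty e$. Then $u_e\notin B$, since otherwise the pair $eu_e$ would be in two blocks, and the $u_e$ are distinct. Take $e\ne e'$ in $B$, and let $u_eu_{e'}w$ be the triple on $u_eu_{e'}$. Then $w\notin\{\infty,e,e'\}$: the block on $\infty u_e$ and on $eu_e$ is $\infty eu_e$, which does not contain $u_{e'}$; in the same way $w=e'$ is impossible.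

If $w=f$ or $w=u_f$ for some $f\in B$, there is only one such $f$, it is different from $e$ and $e'$, and we put $e_0=f$. Otherwise let $e_0$ be any element of $B\setminus\{e,e'\}$. Name $B\setminus e_0=\{c_1,c_2,c_3,c_4\}$ with $c_1=e$ and $c_l=e'$. Replace the block $B$ by the triples $e_0c_1c_3$ and $e_0c_2c_4$; of the ten pairs in $B$ this leaves exactly the $4$-cycle $c_1c_2c_3c_4$ uncovered. Then delete $\infty$ together with the triples on it. This uncovers a perfect matching of $P\setminus\infty$ which contains the edges $c_ju_{c_j}$. The remaining triples form a triangle decomposition of $K_n$ minus a copy of $F$ with $d_j=u_{c_j}$. They contain $u_eu_{e'}w=d_1d_lw$, and $w$ is an outside vertex by the choice of $e_0$.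
\end{proof}

It remains to find three forests for which all three graphs $F_i$ are copies of $F$.

\begin{proof}[Proof of Lemma~\ref{lem:steer} for $n\equiv4\pmod6$]
Here $n\ge10$. Name the points of $X$ as $h_1,\dots,h_4,l_1,\dots,l_4,t,t'$ and a set $R$ of $n-10$ further points in such a way that
\[
p=t,\qquad q=t',\qquad r=l_2,\qquad s=l_1 .
\]
Since $|R|\equiv0\pmod6$, there are three pairwise disjoint perfect matchings $M_1,M_2,M_3$ of $R$ (empty if $R=\emptyset$). The components of the forests are as follows; a component consisting of one edge is its own root.
\begin{itemize}
\item $G_{12}$: the path $h_2h_1l_1l_3h_3h_4$ with root $l_1l_3$ (anchor $1$); the edge $l_2l_4$ (anchor $1$); the edge $tt'$ and the edges of $M_1$ (anchor $2$).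
\item $G_{13}$: the path $t\,l_2h_2h_3$ with root $tl_2$; the path $t'l_4h_4h_1$ with root $t'l_4$; the edge $l_1l_3$; the edges of $M_3$ (all with anchor $1$).
\item $G_{23}$: the edges $h_1h_3$, $tl_1$, $t'l_3$ and the edges of $M_2$ (anchor $3$); the edges $h_2l_4$, $h_4l_2$ (anchor $2$).
\end{itemize}
Each is a forest covering every point. The only edge in two of the forests is $l_1l_3$, which is a root anchored at $1$ in both $G_{12}$ and $G_{13}$; so (a) holds. Discarding from the two forests with index $i$ the roots anchored at $i$, we get
\[
\begin{aligned}
F_1&=\{h_1h_2,h_1l_1,h_3l_3,h_3h_4,tt'\}\cup M_1\cup\{h_2l_2,h_2h_3,h_4l_4,h_1h_4\},\\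
F_2&=\{h_1h_2,h_1l_1,l_1l_3,h_3l_3,h_3h_4,l_2l_4\}\cup\{h_1h_3,tl_1,t'l_3\}\cup M_2,\\
F_3&=\{tl_2,h_2l_2,h_2h_3,t'l_4,h_4l_4,h_1h_4,l_1l_3\}\cup M_3\cup\{h_2l_4,h_4l_2\}.
\end{aligned}
\]
Each $F_i$ is a copy of $F$ (see Figure~\ref{fig:F}):
\begin{center}
\begin{tabular}{c|c|c|c}
 & $4$-cycle & pendant vertices, in this order & outside edges\\ \hline
$F_1$ & $h_1h_2h_3h_4$ & $l_1,\ l_2,\ l_3,\ l_4$ & $tt'$, $M_1$\\
$F_2$ & $h_1l_1l_3h_3$ & $h_2,\ t,\ t',\ h_4$ & $l_2l_4$, $M_2$\\
$F_3$ & $h_2l_2h_4l_4$ & $h_3,\ t,\ h_1,\ t'$ & $l_1l_3$, $M_3$
\end{tabular}
\end{center}

\begin{figure}[ht]
\centering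
\begin{tikzpicture}[scale=0.95,every node/.style={inner sep=2pt}]
\begin{scope}
\node (a) at (0,1.4) {$h_1$};
\node (b) at (1.4,1.4) {$h_2$};
\node (c) at (1.4,0) {$h_3$};
\node (d) at (0,0) {$h_4$};
\node (pa) at (-0.9,2.2) {$l_1$};
\node (pb) at (2.3,2.2) {$l_2$};
\node (pc) at (2.3,-0.8) {$l_3$};
\node (pd) at (-0.9,-0.8) {$l_4$};
\node (o) at (0,-1.5) {$t$};
\node (oo) at (1.4,-1.5) {$t'$};
\draw[thick] (a)--(b) (c)--(d) (a)--(pa) (c)--(pc) (o)--(oo);
\draw[thick,dashed] (b)--(c) (d)--(a) (b)--(pb) (d)--(pd);
\node at (0.7,-2.2) {$F_1$};
\end{scope}
\begin{scope}[xshift=4.8cm]
\node (a) at (0,1.4) {$h_1$};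
\node (b) at (1.4,1.4) {$l_1$};
\node (c) at (1.4,0) {$l_3$};
\node (d) at (0,0) {$h_3$};
\node (pa) at (-0.9,2.2) {$h_2$};
\node (pb) at (2.3,2.2) {$t$};
\node (pc) at (2.3,-0.8) {$t'$};
\node (pd) at (-0.9,-0.8) {$h_4$};
\node (o) at (0,-1.5) {$l_2$};
\node (oo) at (1.4,-1.5) {$l_4$};
\draw[thick] (a)--(b) (b)--(c) (c)--(d) (a)--(pa) (d)--(pd) (o)--(oo);
\draw[very thick,dotted] (d)--(a) (b)--(pb) (c)--(pc);
\node at (0.7,-2.2) {$F_2$};
\end{scope}
\begin{scope}[xshift=9.6cm]
\node (a) at (0,1.4) {$h_2$};
\node (b) at (1.4,1.4) {$l_2$};
\node (c) at (1.4,0) {$h_4$};
\node (d) at (0,0) {$l_4$};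
\node (pa) at (-0.9,2.2) {$h_3$};
\node (pb) at (2.3,2.2) {$t$};
\node (pc) at (2.3,-0.8) {$h_1$};
\node (pd) at (-0.9,-0.8) {$t'$};
\node (o) at (0,-1.5) {$l_1$};
\node (oo) at (1.4,-1.5) {$l_3$};
\draw[thick,dashed] (a)--(b) (c)--(d) (a)--(pa) (b)--(pb) (c)--(pc) (d)--(pd) (o)--(oo);
\draw[very thick,dotted] (b)--(c) (d)--(a);
\node at (0.7,-2.2) {$F_3$};
\end{scope}
\end{tikzpicture}
\caption{The graphs $F_1,F_2,F_3$ for $n=10$. Solid edges come from $G_{12}$, dashed edges from $G_{13}$, dotted edges from $G_{23}$. Each graph is a $4$-cycle with four pendant edges and one disjoint (outside) edge. For $n>10$ each $F_i$ has the further outside edges $M_i$.}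
\label{fig:F}
\end{figure}

By Lemma~\ref{lem:F} we can choose triangle decompositions with
\[
\mathcal D_2\ni tt'l_2,\qquad \mathcal D_3\ni tt'l_1,\qquad \mathcal D_1\ni tl_1l_2 :
\]
in $F_2$ the vertices $t,t'$ are pendant and $l_2$ is outside; in $F_3$ the vertices $t,t'$ are pendant and $l_1$ is outside; in $F_1$ the vertices $l_1,l_2$ are pendant and $t$ is outside. So (b) holds. Lemma~\ref{lem:three}, applied to the roots $tt'$ of $G_{12}$ (anchor $2$), $tl_1$ of $G_{23}$ (anchor $3$) and $tl_2$ of $G_{13}$ (anchor $1$), gives
\[
y_1y_2t\sim tt'l_2,\qquad y_2y_3t\sim tt'l_1,\qquad y_1y_3t\sim tl_1l_2 .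
\]
In terms of $p,q,r,s$ this is the claim.
\end{proof}

\subsection{The step}

\begin{proposition}[Three points]\label{prop:three}
Let $n\ge6$ be even. If $n$ is good, so is $n+3$. If moreover $n\equiv0\pmod6$ and $\kappa(n)=2$, then $n+3$ is strongly good.
\end{proposition}

\begin{proof}
Let $\mathcal F$ be a good family on $X$.

If $\kappa=1$, any admissible system (Lemma~\ref{lem:steer} provides one) gives an acyclic family with $\kappa=2$ on $V$.

If $\kappa=2$, pick triples $pqr\in C_1$ and $pqs\in C_2$ sharing a pair, where $C_1,C_2$ are the two components. Lemma~\ref{lem:steer} gives a family with the three components $C_1$, $C_2$ (extended) and $\{Y\}$, and $Y\cup\{p\}$ touches all three, by $y_1y_2p\sim pqr$ and $y_2y_3p\sim pqs$. If $n\equiv0\pmod6$, we also have $y_2ps\sim pqs$. With $a=y_1$, $b=p$, $c=y_2$, $d=s$, $e=y_3$ this says that $abc=y_1py_2\in C_1$ and $bcd=py_2s\in C_2$, while $ace=Y$ is the third component. So the family is strongly good.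

If $\kappa=3$, some $4$-set touches all three components. Three of its triples lie in different components; they have exactly one common point $p$, so they are $pqr,pqs,prs$ for the other three points $q,r,s$. Lemma~\ref{lem:steer} gives a family with four components, and by its three relations the four triples of $Y\cup\{p\}$ lie in four different components. Adding this block gives an acyclic family with $\kappa=1$.
\end{proof}

\section{The induction and the proofs of the theorems}

\begin{proposition}\label{prop:all}
Every $n\ge4$ with $n\notin\{5,7,8,11\}$ is good. If $n\equiv9$ or $10\pmod{18}$, then $n$ is strongly good.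
\end{proposition}

\begin{proof}
We use induction on $n$; modulo $6$ the steps run as
\[
4\xrightarrow{\,+2\,}0\xrightarrow{\,+3\,}3\xrightarrow{\,+1\,}4,\qquad\qquad
4\xrightarrow{\,+3\,}1\xrightarrow{\,+1\,}2\xrightarrow{\,+3\,}5 .
\]
For $n=4$ the single block is a good family with $\kappa=1$. Let $n\ge6$, $n\notin\{7,8,11\}$.

\emph{$n\equiv0\pmod6$.} Then $n-2\equiv4\pmod6$ is good. We use Proposition~\ref{prop:two}, with $\kappa(n-2)$ taken from \eqref{eq:kn}. If $n-2\equiv4\pmod{18}$, then $\kappa(n-2)=1$ and (i) applies. If $n-2\equiv16\pmod{18}$, then $\kappa(n-2)=2$ and (ii) applies. If $n-2\equiv10\pmod{18}$, then $n-2$ is strongly good and (iii) applies.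

\emph{$n\equiv3\pmod6$, so $n\ge9$.} Apply Proposition~\ref{prop:three} to $n-3\equiv0\pmod6$, $n-3\ge6$. If $n\equiv9\pmod{18}$, then $n-3\equiv6\pmod{18}$ and $\kappa(n-3)=2$, so $n$ is strongly good.

\emph{$n\equiv4\pmod6$, so $n\ge10$.} Apply Proposition~\ref{prop:one} to $n-1\equiv3\pmod6$. If $n\equiv10\pmod{18}$, then $n-1\equiv9\pmod{18}$ is strongly good, and so is $n$.

\emph{$n\equiv1\pmod6$, so $n\ge13$.} Apply Proposition~\ref{prop:three} to $n-3\equiv4\pmod6$, $n-3\ge10$.

\emph{$n\equiv2\pmod6$, so $n\ge14$.} Apply Proposition~\ref{prop:one} to $n-1\equiv1\pmod6$, $n-1\ge13$.

\emph{$n\equiv5\pmod6$, so $n\ge17$.} Apply Proposition~\ref{prop:three} to $n-3\equiv2\pmod6$, $n-3\ge14$.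
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $n\notin\{7,8,11\}$ combine Proposition~\ref{prop:all} and Lemma~\ref{lem:good}. For $n=7,8,11$ equality is among the known cases $6\le n\le12$ quoted in the introduction; see \cite{CKMR}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:acyclic}]
An acyclic family has $\binom n3-3|\mathcal F|=\kappa\ge1$ by \eqref{eq:kappa}, so $|\mathcal F|\le\lfloor(\binom n3-1)/3\rfloor$. A good family has $\kappa\in\{1,2,3\}$ and therefore attains this bound; for $n\ge4$, $n\notin\{5,7,8,11\}$, good families exist by Proposition~\ref{prop:all}. By Lemma~\ref{lem:good} at most one more block turns a good family into a minimum connected covering.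

Now let $n\ge4$, $n\equiv3,4,5\pmod9$, $n\ne5$. Then $\binom n3\equiv1\pmod3$, so $\mathrm{CC}(n,3)=(\binom n3-1)/3$ by Theorem~\ref{thm:main}. If $I(\mathcal F)$ is connected and $|\mathcal F|=s$, its cycle rank (edges minus vertices plus one) is $4s-(s+\binom n3)+1=3s+1-\binom n3$. So a connected covering is minimum if and only if its cycle rank is $0$, that is, if its incidence graph is a tree; and a family whose incidence graph is a tree is a connected covering by Lemma~\ref{lem:tree}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spectrum}]
For $n=5$ any two blocks share a triple, so every covering is connected. A triple lies in exactly two blocks, namely those that omit one of the two points missing from the triple. So the blocks omitting the points of a set $S$ form a covering if and only if $S$ meets every pair of points, that is, if and only if $|S|\ge4$. Hence $\mathrm{CC}(5,3)=4$.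

Let $n\ge4$. Adding a $4$-set to a connected covering leaves it connected, since each triple of the added set lies in an existing block. So all sizes from $\mathrm{CC}(n,3)$ up to $\binom n4$ occur, and smaller or larger sizes are impossible.
\end{proof}

\begin{remark}
For $n=5$ the first statement of Theorem~\ref{thm:acyclic} fails: the formula gives $3$, but three blocks always close a $6$-cycle, as noted in the introduction, while two blocks are acyclic, so the maximum is $2$. We make no claim about acyclic families for $n=7,8,11$. These cases hang together: if $7$ were good, then so would be $8$, by Proposition~\ref{prop:one}, and then $11$, by Proposition~\ref{prop:three}. The value $7$ is out of reach of our steps because it could only come from $6$ by one point or from $5$ by two points, where the congruences of Section~\ref{sec:onetwo} do not hold, or from $4$ by three points, where the hypothesis $n\ge6$ of Proposition~\ref{prop:three} is violated.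
\end{remark}

\begin{thebibliography}{9}
\bibitem{CKMR} Jonathan Chappelon, Kolja Knauer, Luis Pedro Montejano, Jorge Luis Ram\'irez Alfons\'in, \emph{Connected covering numbers}, arXiv:1306.5636 (2013).

\bibitem{LR} Lindner and Rodger, \emph{Design Theory}, ``$6n+5$ construction''.
\end{thebibliography}

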